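# Variation of truncated singular integrals, uniformly over polynomial phases

## 1. One polynomial at a time

Write $e(t)=e^{2\pi i t}$. Let $M$ be the uncentered Hardy–Littlewood maximal operator on $\mathbb R$, and put $\|h\|_{2,\infty}=\sup_{\lambda>0}\lambda\,|\{|h|>\lambda\}|^{1/2}$, the weak $L^2$ quasinorm. For a sequence of complex numbers $(a_T)_T$ indexed by a totally ordered set and $0<r<\infty$, the $r$-variation seminorm is
$$V^r(a_T|T)=\sup_{T_0<T_1<\dots<T_J}\Big(\sum_j|a_{T_{j+1}}-a_{T_j}|^r\Big)^{1/r}.$$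
In the limiting case $r=\infty$ this is the $\ell^\infty$ norm modulo addition of constants.

Two small examples. The sequence $0,1,0,1,\dots$ with $N$ jumps has $V^r=N^{1/r}$: every subsequence has at most $N$ increments, each of modulus at most $1$, and the full sequence attains this. An increasing sequence from $0$ to $1$ with $N$ equal steps has $V^r=1$ for $r\ge1$, because $\sum|d_j|^r\le(\sum|d_j|)^r$ for increments $d_j\ge0$. So the variation counts oscillations and not steps.

Let $\phi$ be a Schwartz function, $Q$ a real polynomial, and consider the smooth dyadic truncations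
$$F_k^Q(x)=\mathrm{p.v.}\!\int e(Q(y))f(y)\frac{\phi(2^k(x-y))}{x-y}\,dy ,\qquad k\in\mathbb Z .$$
Their increments are
$$F_k^Q(x)-F_{k+1}^Q(x)=\int e(Q(y))f(y)\,2^k\psi(2^k(x-y))\,dy,\qquad \psi(t)=\frac{\phi(t)-\phi(2t)}{t}. \tag{1.1}$$
The numerator of $\psi$ vanishes at $0$, so $\psi$ is Schwartz. Hence for $f\in L^p$, $2\le p<\infty$, the increments are absolutely convergent integrals, continuous in $x$ and in $Q$. Since $V^r$ sees only differences, $V^r(F^Q_k(x)|k)$ is defined at every $x$ through (1.1).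

When the polynomial is fixed, the variation is under control for every $r>2$.

**Proposition 1.1 (one polynomial).** Let $r>2$ and let $\phi$ be Schwartz. There is $C=C_{r,\phi}$ such that $\|V^r(F^Q_k|k\in\mathbb Z)\|_{2}\le C\|f\|_2$ for every $f\in L^2(\mathbb R)$ and every real polynomial $Q$.

The reason that $Q$ does not matter is that we may replace $f$ by $e(Q)f$, which has the same norm. The proof has three parts: cut $\psi$ into compactly supported pieces of mean zero, pass from $2$-adic to $D$-adic scales, and prove an $L^2$ bound for each piece. The first two parts will be reused with a supremum over $Q$, so I state them in that generality.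

**Definition (the seminorm $\mathcal N$).** An interval of integers is a set $\{a,a+1,\dots,b\}$, possibly empty. On finitely supported sequences $b=(b_s)_{s\in\mathbb Z}$, $\mathcal N$ denotes one of the following:

* the variational seminorm $\mathcal N(b)=\sup\big(\sum_j|\sum_{s\in B_j}b_s|^r\big)^{1/r}$, over finite families of pairwise disjoint intervals of integers $B_j$, with $r>2$ fixed;
* $\mathcal N(b)=(\sum_s|b_s|^2)^{1/2}$.

For a general sequence, $\mathcal N(b)=\sup_S\mathcal N(b1_{[-S,S]})$.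

For example, $b=(1,-1,1,-1)$ has variational $\mathcal N(b)=4^{1/r}$: every block sum lies in $\{-1,0,1\}$ and there are at most $4$ nonempty disjoint blocks. If $k_0<\dots<k_J$, then $F_{k_j}-F_{k_{j+1}}$ is the sum of the increments (1.1) over the block $k_j\le k<k_{j+1}$. Therefore
$$V^r(F_k^Q|k)\le\mathcal N\big((F_k^Q-F_{k+1}^Q)_k\big)\quad\text{for the variational }\mathcal N. \tag{1.2}$$
In both cases

* **(N1)** $\mathcal N(b1_J)\le\mathcal N(b)\le\sum_s|b_s|$ for every interval of integers $J$.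

For the first inequality replace $B_j$ by $B_j\cap J$; the second holds because $\ell^r$ and $\ell^2$ norms are at most $\ell^1$ norms.

**Definition (admissible kernel).** $K\in C^1(\mathbb R)$ is admissible if it is supported in $[-1,1]$, $\int K=0$, and $\|K\|_\infty+\|K'\|_\infty\le1$. Fix $D=2^L$, a power of $2$ with $L\ge1$. Its size will be chosen in Section 4, depending on $d$ only; for the moment constants may depend on it. Put
$$K_s(t)=D^{-s}K(D^{-s}t),\qquad T_s^Qf(x)=\int e(Q(y))f(y)K_s(x-y)\,dy .$$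

**Lemma 1.2 (cutting up a mean zero Schwartz function).** The function $\psi$ of (1.1) has $\int\psi=0$. Every Schwartz function $\psi$ with $\int\psi=0$ can be written as $\psi(t)=c\sum_{m\ge0}2^{-5m}\,2^{-m}K^{(m)}(2^{-m}t)$ with $c=c(\psi)$ and admissible $K^{(m)}$.

*Proof.* The first claim: substituting $t\mapsto t/2$ in the second integral,
$$\int\psi=\lim_{\epsilon\to0}\Big(\int_{|t|>\epsilon}\phi(t)\tfrac{dt}t-\int_{|t|>2\epsilon}\phi(t)\tfrac{dt}t\Big)=\lim_{\epsilon\to0}\int_{\epsilon<|t|\le2\epsilon}\phi(t)\tfrac{dt}t=0,$$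
because the last integral is unchanged if $\phi(t)$ is replaced by $\phi(t)-\phi(0)=O(|t|)$.

For the second claim let $\eta\in C_c^\infty(-1,1)$ with $\eta=1$ on $[-\frac12,\frac12]$, $\theta_0=\eta$, and $\theta_m=\eta(2^{-m}\cdot)-\eta(2^{1-m}\cdot)$ for $m\ge1$. Then $\theta_m$ is supported in $|t|\le2^m$ and, for $m\ge1$, vanishes for $|t|\le2^{m-2}$. Let $c'_{-1}=0$ and, for $m\ge0$,
$$c_m'=\int\eta(2^{-m}t)\psi(t)\,dt=-\int(1-\eta(2^{-m}t))\psi(t)\,dt=O(2^{-10m}).$$
Take $\rho\in C_c^\infty(-1,1)$ with $\int\rho=1$ and set $\psi_m=\theta_m\psi-(c_m'-c_{m-1}')\rho$. Since $\int\theta_m\psi=c_m'-c_{m-1}'$, each $\psi_m$ has mean zero. It is supported in $[-2^m,2^m]$, and $\|\psi_m\|_{C^1}\lesssim2^{-10m}$ because $\psi$ is Schwartz. The sum telescopes: $\sum_m\psi_m=\psi-\lim_m c_m'\,\rho=\psi$. Put $K^{(m)}(u)=c^{-1}2^{5m}2^m\psi_m(2^mu)$. Then $\|K^{(m)}\|_\infty\lesssim c^{-1}2^{-4m}$ and $\|(K^{(m)})'\|_\infty\lesssim c^{-1}2^{-3m}$, so a suitable $c$ makes all $K^{(m)}$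 admissible. $\square$

**Lemma 1.3 (from $2$-adic to $D$-adic scales).** Let $\psi$ be as in Lemma 1.2, $f\in L^p$ with $2\le p<\infty$, and $b_k(x)=\int e(Q(y))f(y)2^k\psi(2^k(x-y))dy$. Write $f_i(u)=f(2^iu)$ and let $T^{(m),Q}_s$ be $T_s^Q$ for the kernel $K^{(m)}$. Then for both choices of $\mathcal N$
$$\mathcal N\big((b_k(x))_{k}\big)\le c\sum_{m\ge0}2^{-5m}\sum_{0\le i<L}\mathcal N\Big(\big(T_s^{(m),Q(2^i\cdot)}f_i(2^{-i}x)\big)_{s}\Big). \tag{1.3}$$

*Proof.* By Lemma 1.2, $2^k\psi(2^kt)=c\sum_m2^{-5m}2^{k-m}K^{(m)}(2^{k-m}t)$; the pieces satisfy $|\psi_m(t)|\lesssim2^{-10m}1_{|t|\le2^m}$, whose sum is $\lesssim(1+|t|)^{-10}$, so the sum may be taken out of the integral. Fix $m$ and write $k-m=-(Ls+i)$ with $0\le i<L$, $s\in\mathbb Z$. Then $2^{k-m}K^{(m)}(2^{k-m}t)=2^{-i}K_s^{(m)}(2^{-i}t)$, and $y=2^iu$ gives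
$$\int e(Q(y))f(y)\,2^{-i}K^{(m)}_s(2^{-i}(x-y))\,dy=\int e(Q(2^iu))f_i(u)K^{(m)}_s(2^{-i}x-u)\,du=T_s^{(m),Q(2^i\cdot)}f_i(2^{-i}x).$$
Restrict $k$ to a finite interval of integers, where $\mathcal N$ is a continuous seminorm, and use the triangle inequality over $m$ and over the residue classes $i$. A block of consecutive $k$'s contains, in each class $i$, a block of consecutive $s$'s (in reversed order), and disjoint blocks stay disjoint. So the part in class $i$ is bounded by the corresponding $\mathcal N$ on the right, by (N1). For the $\ell^2$ seminorm this is immediate. Let the finite interval grow. $\square$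

**Proposition 1.4.** For admissible $K$ and $h\in L^2(\mathbb R)$,
$$\big\|\mathcal N\big((K_s*h)_{-S\le s\le0}\big)\big\|_2\le C\|h\|_2\qquad\text{uniformly in }S. \tag{N3}$$

*Proof.* We have $|\hat K(\xi)|\le C\min(|\xi|,|\xi|^{-1})$: use $\int K=0$ for the first bound and one integration by parts for the second. Hence $\sum_s|\hat K(D^s\xi)|^2\le C$, and for the $\ell^2$ seminorm Plancherel finishes the proof.

Now let $\mathcal N$ be variational. Let $A_N=\sum_{N\le s\le0}K_s*h$ for $-S\le N\le1$ (so $A_1=0$) and $H=A_{-S}$. Since $\sum_s|\hat K(D^s\xi)|\le C$, we have $\|H\|_2\le C\|h\|_2$. All $N$ below lie in $[-S,1]$. A block sum $\sum_{a\le s\le b}K_s*h$ equals $A_a-A_{b+1}$, so $\mathcal N((K_s*h)_s)\le V^r(A_N|N)$. We use $V^r(a)\le V^2(a)\le2\|a\|_{\ell^2}$; the second inequality holds because $|a-a'|^2\le2|a|^2+2|a'|^2$ and each index occurs in at most two increments. The plan is to compare $A_N$ with a smooth average of $H$ at scale $D^N$, then with a conditional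 expectation, and then to use a martingale inequality. Let $\zeta\in C_c^1([-1,1])$ with $\int\zeta=1$, $\zeta_N=D^{-N}\zeta(D^{-N}\cdot)$, and let $E_N$ be the conditional expectation onto the $D$-adic intervals of length $D^N$.

**Step 1. Compare $A_N$ with $\zeta_N*H$.** The multiplier of $A_N-\zeta_N*H$, acting on $h$, is
$$\sum_{N\le s\le 0}\hat K(D^s\xi)\,(1-\hat\zeta(D^N\xi))-\hat\zeta(D^N\xi)\sum_{-S\le s<N}\hat K(D^s\xi).$$
Let $\tau=D^N|\xi|$ and use $|1-\hat\zeta(u)|\le C\min(1,|u|)$ and $|\hat\zeta(u)|\le C\min(1,|u|^{-1})$. If $\tau\le1$, the first term is $O(\tau)$ and the second is at most $C\sum_{s<N}D^{s-N}\tau=O(\tau)$. If $\tau\ge1$, the first is at most $C\sum_{s\ge N}D^{-(s-N)}\tau^{-1}=O(\tau^{-1})$, and the second is $O(\tau^{-1})$ by the decay of $\hat\zeta$. So the multiplier is $O(\min(\tau,\tau^{-1}))$. The squares of these bounds are summable over $N$, uniformly in $\xi$, so $\|(\sum_N|A_N-\zeta_N*H|^2)^{1/2}\|_2\le C\|h\|_2$.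

**Step 2. Compare $\zeta_N*H$ with $E_NH$.** Let $\Delta_k=E_k-E_{k+1}$. As $k\to-\infty$, $E_kH\to H$ in $L^2$; as $k\to\infty$, $E_kH\to0$ in $L^2$ (clear for bounded compactly supported functions, then by density). So $H=\sum_{k\in\mathbb Z}\Delta_kH$, an orthogonal sum. Put $u=\Delta_kH$.

If $k\ge N$, then $E_Nu=u$. The function $u$ is constant on $D$-adic intervals $I$ of length $D^k$, with value $u_I$. So $\zeta_N*u-u$ vanishes at distance $>D^N$ from the endpoints of these intervals, and within distance $D^N$ of an endpoint it is at most $C$ times the maximum of $|u_I|$ over the at most three intervals meeting $[x-D^N,x+D^N]$. Hence $\|\zeta_N*u-u\|_2^2\le CD^N\sum_{|I|=D^k}|u_I|^2=CD^{N-k}\|u\|_2^2$.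

If $k<N$, then $E_Nu=0$, and $u$ has mean zero on $D$-adic intervals of length $D^{k+1}\le D^N$. Subtract from $\zeta_N(x-\cdot)$, on each such interval, its value at one point. This gives
$$|\zeta_N*u(x)|\le CD^{-2N}D^{k+1}\int_{|x-y|\le2D^N}|u(y)|\,dy,\qquad\text{so}\quad\|\zeta_N*u\|_2\le CD^{k-N}\|u\|_2 .$$
Together, $\|\zeta_N*H-E_NH\|_2\le C\sum_kD^{-|k-N|/2}\|\Delta_kH\|_2$, and Young's inequality on $\mathbb Z$ gives $\sum_N\|\zeta_N*H-E_NH\|_2^2\le C\sum_k\|\Delta_kH\|_2^2=C\|H\|_2^2$.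

**Step 3. Bound the variation of $E_NH$.** On a $D$-adic interval $P$ of length $D$, with normalized Lebesgue measure, $(E_NH)_{N=1,0,\dots,-S}$ is a martingale with final element $E_{-S}H$. Lépingle's inequality (Z. Wahrsch. Verw. Gebiete 36 (1976)) says that for $r>2$ there is $C_r$ with $\|V^r(M_j|j)\|_2\le C_r\sup_j\|M_j\|_2$ for all $L^2$ martingales. So $\|V^r(E_NH|N)\|_{L^2(P)}\le C\|H\|_{L^2(P)}$. Square and sum over $P$.

Adding the three steps, $V^r(A_N|N)\le2\|A_N-\zeta_N*H\|_{\ell^2_N}+2\|\zeta_N*H-E_NH\|_{\ell^2_N}+V^r(E_NH|N)$, and each term has $L^2$ norm at most $C\|h\|_2$. $\square$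

*Proof of Proposition 1.1.* In (1.3) with fixed $Q$ we have $T_s^{(m),Q(2^i\cdot)}f_i=K_s^{(m)}*h$ with $h=e(Q(2^i\cdot))f_i$. The bound (N3) also holds for $-S\le s\le S$, by dilating by $D^S$, and then for all $s$ by monotone convergence. Since $\|u(2^{-i}\cdot)\|_2=2^{i/2}\|u\|_2$ and $\|f_i\|_2=2^{-i/2}\|f\|_2$, each term on the right of (1.3) has $L^2$ norm at most $C\|f\|_2$, and the factors $2^{-5m}$ make the sum finite. Combine with (1.2). $\square$

Note where $r>2$ was used: in Step 3 and nowhere else. This remains true for the whole $L^2$ theory below.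

## 2. The polynomial may depend on the point

For $d\ge1$ let $\mathcal Q_d$ be the set of real polynomials on $\mathbb R$ of degree at most $d$. What changes if we ask for $\sup_{Q\in\mathcal Q_d}V^r(F_k^Q|k)$, so that at each $x$ the worst polynomial may be chosen? The following was posed as a conjecture by Pavel Zorin-Kranich, "Modulation invariant operators", arXiv:1902.10577 (2019): for every $d$ there is $r_0=r_0(d)<\infty$, independent of $\phi$ and $f$, such that for all $r\in[r_0,\infty)$ and Schwartz $\phi$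
$$\Big\|\sup_{Q\in\mathcal Q_d}V^r\Big(\int e(Q(y))f(y)\frac{\phi(2^k(x-y))\,dy}{x-y}\,\Big|\,k\in\mathbb Z\Big)\Big\|_{2,\infty}\lesssim\|f\|_2 .$$
The source of the problem lists as known the case $d=1$, a variational version of Carleson's theorem, and the case $r=\infty$, the maximal polynomial Carleson operator.

The first thing to try is to use Proposition 1.1 for each polynomial. For a finite set $\mathcal Q^*$ it gives
$$\Big\|\sup_{Q\in\mathcal Q^*}V^r(F_k^Q|k)\Big\|_2\le\Big(\sum_{Q\in\mathcal Q^*}\|V^r(F^Q_k|k)\|_2^2\Big)^{1/2}\le C\,|\mathcal Q^*|^{1/2}\|f\|_2 ,$$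
and this cannot be summed over the infinitely many polynomials. The point where the argument of Section 1 stops is its first line: the factor $e(Q_x(y))$ depends on $x$, cannot be moved into $f$, and so Plancherel and the martingale comparison are not available. What remains true is that at a single scale $D^s$, near an interval $I$ of length $D^s$, two polynomials whose difference oscillates by less than $1$ on $I$ are hard to tell apart. The proof will group pairs (interval, class of polynomials) into families on which $Q_x$ is nearly constant, where Section 1 applies, and families on which the operators are nearly orthogonal.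

Here are the results. Put $c_1=\mathrm{p.v.}\int\phi(t)\frac{dt}t$.

**Theorem 2.1.** Let $d\ge1$, $r>2$, $\phi$ Schwartz. Then $\|\sup_{Q\in\mathcal Q_d}V^r(F^Q_k|k\in\mathbb Z)\|_{2,\infty}\le C_{d,r,\phi}\|f\|_2$. In particular the conjecture holds for every $d$, and any number greater than $2$, for example $r_0=3$, is an admissible threshold. Moreover $\|\sup_QV^r(F_k^Q|k)\|_p\le C_{d,r,\phi,p}\|f\|_p$ for $2<p<\infty$.

**Theorem 2.2 (exact range of $r$ at $L^2$).** Let $\phi\not\equiv0$ be Schwartz, $d\ge1$, $0<r<\infty$.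
(i) If $(\phi(0),c_1)\ne(0,0)$, the weak $L^2$ estimate holds if and only if $r>2$.
(ii) If $\phi(0)=c_1=0$, it holds if and only if $r\ge2$.
The failures already occur for $Q=0$.

Both rest on the following statement, in which $D=D(d)$ is the power of $2$ fixed in Section 4.

**Theorem 2.3.** Let $K$ be admissible, $\mathcal N$ one of the two seminorms of Section 1, and $\mathcal Cf(x)=\sup_{Q\in\mathcal Q_d}\mathcal N\big((T_s^Qf(x))_{s\in\mathbb Z}\big)$. Then $\|\mathcal Cf\|_{2,\infty}\le C\|f\|_2$ and $\|\mathcal Cf\|_p\le C_p\|f\|_p$ for $2<p<\infty$.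

*Theorem 2.3 implies Theorem 2.1.* The space $\mathcal Q_d$ is invariant under dilations, so (1.2) and (1.3) give
$$\sup_{Q\in\mathcal Q_d}V^r(F_k^Q|k)(x)\le c\sum_{m\ge0}2^{-5m}h_m(x),\qquad h_m(x)=\sum_{0\le i<L}\mathcal C^{(m)}f_i(2^{-i}x),$$
with $\mathcal C^{(m)}$ the operator for $K^{(m)}$. Here $\|\mathcal C^{(m)}f_i(2^{-i}\cdot)\|_{2,\infty}=2^{i/2}\|\mathcal C^{(m)}f_i\|_{2,\infty}\le C2^{i/2}\|f_i\|_2=C\|f\|_2$, and similarly in $L^p$. In $L^p$ the sum over $m$ is harmless. In weak $L^2$ use $\{\sum_m2^{-5m}h_m>\lambda\}\subset\bigcup_m\{h_m>\frac12 2^{4m}\lambda\}$: off the union the sum is at most $\frac\lambda2\sum_m2^{-m}=\lambda$. The union has measure at most $\sum_mC2^{-8m}\lambda^{-2}\|f\|_2^2$. $\square$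

From here to the end of Section 11 we prove Theorem 2.3. Fix $d$, $K$, $\mathcal N$. The letter $C$ denotes constants depending only on $d$ and $\mathcal N$. For an interval $I$ and $\kappa>0$, $\kappa I$ is the closed interval with the same center and length $\kappa|I|$.

## 3. Random translations and linearization

Two reductions come first. The first allows us to throw away a set of small measure. The second replaces the supremum and the seminorm by a linear operator.

By monotone convergence it suffices to bound $\mathcal C$ with $s$ restricted to $[-S,S]$, uniformly in $S$. Dilating by $D^S$ and renaming $S$, it suffices to bound in weak $L^2$, uniformly in $S$,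
$$\mathcal C_Sf(x)=\sup_{Q\in\mathcal Q_d}\mathcal N\big((T_s^Qf(x))_{-S\le s\le0}\big).$$
For each $x$, $\mathcal C_S(\cdot)(x)$ is a finite seminorm on $L^2$. Since $T_s^Qf(x)$ is continuous in $(x,Q)$, the supremum may be taken over a countable dense set of $Q$, and $\mathcal C_Sf$ is measurable.

**Proposition 3.1.** There is $C_A=C_A(d,\mathcal N)$ such that for all $S$ and $f\in L^2(\mathbb R)$: $|\{x\in[0,1):\mathcal C_Sf(x)>C_A\|f\|_2\}|\le\frac1{10}$.

*Proposition 3.1 implies the weak $L^2$ bound.* Proposition 3.1 says nothing about large heights $\lambda$. The idea is to superpose many translates of $f$ until the set where the operator is large has measure comparable to $1$.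

From $T_s^Q[f(\cdot-t)](x)=T_s^{Q(\cdot+t)}f(x-t)$ we get $\mathcal C_S[f(\cdot-t)](x)=\mathcal C_Sf(x-t)$. Since $K_s$ is supported in $[-1,1]$ for $s\le0$, on $[m,m+1)$ we have $\mathcal C_Sf=\mathcal C_S(f1_{[m-1,m+2]})$. So it suffices to show $|A|\le C\lambda^{-2}\|f\|_2^2$ for $A=\{x\in[0,1):\mathcal C_Sf(x)>\lambda\}$, and then to translate and sum over $m$, with overlap $3$.

Let $|A|>0$ (so $f\neq0$) and $N=\lceil2/|A|\rceil\le3/|A|$. Let $t_1,\dots,t_N$ be independent and uniform on $[-1,1]$, $\epsilon_i$ independent random signs, independent of the $t$'s, $f_i=f(\cdot-t_i)$, and $F=\sum_i\epsilon_if_i$. Everything is jointly measurable, because $T_s^Qf_i(x)$ is continuous in $(x,t_i,Q)$. For $x\in[0,1)$ the point $x-t_i$ is uniform on $[x-1,x+1]\supset[0,1)$, so $P(x-t_i\in A)=|A|/2$ and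
$$P\Big(x\in\bigcup_i(A+t_i)\Big)\ge1-(1-|A|/2)^N\ge1-e^{-1}>0.6 .$$
On this event take the first $i$ with $x\in A+t_i$ and write $F=\epsilon_if_i+G$. Condition on all $t$'s and on all $\epsilon_l$, $l\ne i$. Then
$$\mathcal C_S(G+f_i)(x)+\mathcal C_S(G-f_i)(x)\ge2\,\mathcal C_Sf_i(x)=2\,\mathcal C_Sf(x-t_i)>2\lambda,$$
so $\mathcal C_SF(x)>\lambda$ with conditional probability at least $\frac12$. Hence $\mu=|\{x\in[0,1):\mathcal C_SF>\lambda\}|$ has $E\mu\ge0.3$; as $0\le\mu\le1$, $P(\mu>0.1)\ge0.2/0.9>0.2$. Also $E\|F\|_2^2=N\|f\|_2^2$, so $P(\|F\|_2^2>10N\|f\|_2^2)\le0.1$. Choose a realization with $\mu>0.1$ and $\|F\|_2^2\le10N\|f\|_2^2$. By Proposition 3.1, $\lambda>C_A\|F\|_2$ is impossible. So $\lambda^2\le C_A^2\cdot10N\|f\|_2^2\le30C_A^2|A|^{-1}\|f\|_2^2$. $\square$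

**Linearization.** The seminorm is dualized by the following sets of coefficients. In the variational case let $\mathcal A$ be the set of sequences $a=\sum_j\alpha_j1_{B_j}$ with finitely many disjoint intervals of integers $B_j$ and $\sum|\alpha_j|^{r'}\le1$, where $1/r+1/r'=1$. In the $\ell^2$ case let $\mathcal A$ be the unit ball of $\ell^2$.

* **(N2)** If $a\in\mathcal A$, then $|a_s|\le1$ and $|\sum_{s\in J}a_sb_s|\le\mathcal N(b1_J)$ for every finite interval of integers $J$. For $b$ supported in a fixed finite range there is $a\in\mathcal A$, depending measurably on $b$, with $|\sum a_sb_s|=\mathcal N(b)$.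

In the variational case $\sum_{s\in J}a_sb_s=\sum_j\alpha_j\sum_{s\in B_j\cap J}b_s$ and Hölder's inequality applies. For the last statement choose the first maximizing block family among the finitely many with blocks in the range, and then the extremizer in $\ell^r$–$\ell^{r'}$ duality. The $\ell^2$ case is Cauchy–Schwarz with its extremizer. For instance, for $b=(1,-1,1,-1)$ take $a_s=\pm4^{-1/r'}$ with the signs of $b$: then $\sum a_sb_s=4^{1-1/r'}=4^{1/r}=\mathcal N(b)$.

By continuity of $T_s^Qf(x)$ in $Q$ and monotone convergence along finite subsets of a countable dense set, we may take the supremum in Proposition 3.1 over a finite set $\mathcal Q^*\subset\mathcal Q_d$, with constants independent of $\mathcal Q^*$. Choose measurably a maximizing $Q_x\in\mathcal Q^*$ and, by (N2), $a(x)\in\mathcal A$. Then the supremum equals $|Tf(x)|$ with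
$$Tf(x)=\sum_{-S\le s\le0}a_s(x)\,T_s^{Q_x}f(x). \tag{3.1}$$

**Proposition 3.2.** For every finite $\mathcal Q^*$ and measurable $x\mapsto Q_x\in\mathcal Q^*$, $x\mapsto a(x)\in\mathcal A$ on $[0,1)$ there is $\Omega\subset[0,1)$ with $|\Omega|\le\frac1{20}$ and $\|Tf\|_{L^2([0,1)\setminus\Omega)}\le C_B\|f\|_2$ for all $f\in L^2(\mathbb R)$, with $C_B=C_B(d,\mathcal N)$.

This implies Proposition 3.1 with $C_A=5C_B$: by Chebyshev's inequality the exceptional measure is at most $\frac1{20}+\frac1{25}<\frac1{10}$. So we fix $S,\mathcal Q^*,Q_x,a(x)$ and prove Proposition 3.2.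

## 4. The oscillation of a polynomial on an interval

For a bounded interval $I$ put $\|Q\|_I=\sup_{x,x'\in I}|Q(x)-Q(x')|$. This is a norm on the $d$-dimensional space $\mathcal Q_d/\mathbb R$ and is monotone in $I$. For $Q(y)=\xi y$ it equals $|\xi||I|$; for $Q(y)=y^2$ and $I=[a,a+\ell]$ with $a\ge0$ it equals $2a\ell+\ell^2$.

**Lemma 4.1.** There is $C_d\ge1$ such that for $I\subset J$: $\|Q\|_I\le C_d\frac{|I|}{|J|}\|Q\|_J$, $\|Q\|_J\le C_d\big(\frac{|J|}{|I|}\big)^d\|Q\|_I$, and $\sup_J|Q'|\le C_d|J|^{-1}\|Q\|_J$.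

*Proof.* The last bound is equivalence of norms on $[0,1]$ plus scaling. It implies the first, since $\|Q\|_I\le|I|\sup_I|Q'|\le|I|\sup_J|Q'|$. For the second scale to $I=[0,1]$, so that $J\subset[-R,R]$ with $R=|J|/|I|$. The coefficients $q_i$, $i\ge1$, are $\lesssim\|Q\|_{[0,1]}$, and $\|Q\|_J\le2\sum_{i\ge1}|q_i|R^i$. $\square$

Now fix $D$, a power of $2$ with $D\ge10^4C_d$. A $D$-adic interval is $[lD^s,(l+1)D^s)$ with $l,s\in\mathbb Z$. Applying the first bound of Lemma 4.1 one generation at a time gives, for $D$-adic $I\subset I'$ with $|I'|=D^k|I|$,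
$$\|Q\|_I\le10^{-4k}\|Q\|_{I'}. \tag{4.1}$$
This will be used in both directions: passing down a generation shrinks distances by $10^{-4}$, and passing up expands them by $10^4$.

**Lemma 4.2 (oscillatory integral).** If $h$ is Lipschitz on $I$, then $\big|\int_Ie(Q)h\big|\le C|I|(1+\|Q\|_I)^{-1/d}(\|h\|_\infty+|I|\|h'\|_\infty)$ for $Q\in\mathcal Q_d$.

*Proof.* Scale to $I=[0,1]$, let $Q(t)=\sum_{i\le d}q_it^i$ and $\lambda=\sum_{i\ge1}|q_i|\ge\|Q\|_{[0,1]}$. We claim $|\int_0^te(Q)|\le C(1+\lambda)^{-1/d}$ for $0\le t\le1$; the lemma follows by integration by parts. We may assume $\lambda\ge1$. For each $\tau\in[0,1]$, $Q\mapsto\max_{1\le k\le d}|Q^{(k)}(\tau)|$ is a norm on $\mathcal Q_d/\mathbb R$, depending continuously on $\tau$. By compactness it is at least $c\lambda$ for all $\tau\in[0,1]$, with $c=c(d)>0$. The zeros of those of the polynomials $(Q^{(k)})^2-c^2\lambda^2$, $1\le k\le d$, and $Q''$ which do not vanish identically divide $[0,t]$ into at most $C$ intervals.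 On each of them, for every $k$ the inequality $|Q^{(k)}|\ge c\lambda$ holds either throughout the interior or nowhere in it, so one fixed $k$ works throughout; and $Q'$ is monotone there. By van der Corput's lemma (monotonicity of $Q'$ is needed when $k=1$) each interval contributes at most $C\lambda^{-1/k}\le C\lambda^{-1/d}$. $\square$

## 5. Tiles, their order and their density

Let $\mathcal D$ be the set of $D$-adic intervals $I\subset[0,1)$ with $|I|=D^s$, $-S\le s\le0$. The parent of $I\ne[0,1)$ is the interval of $\mathcal D$ of length $D|I|$ containing it. At each $I$ we divide polynomials into classes of $\|\cdot\|_I$-size about $1$, and arrange that the division at a larger interval refines the division at a smaller one.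

**Definition (tiles).** For each $I\in\mathcal D$ choose a maximal set of polynomials $Q_p\in\mathcal Q_d$ with mutual $\|\cdot\|_I$-distances $\ge\frac12$. Define cells from the top down. For $I=[0,1)$ assign each $Q\in\mathcal Q_d$ to some $Q_p$ with $\|Q-Q_p\|_I<\frac12$; the cell $\mathcal Q(p)$ consists of the $Q$ assigned to $Q_p$. For $I$ with parent $I'$ assign each cell $\mathcal Q(p')$ of $I'$ to some $Q_p$ with $\|Q_{p'}-Q_p\|_I<\frac12$, and let $\mathcal Q(p)$ be the union of the cells assigned to $Q_p$. A tile is a pair $p=(I_p,\mathcal Q(p))$ with center $Q_p$ and $|I_p|=D^{s(p)}$. Let $\mathfrak P$ be the finite set of tiles with $\mathcal Q(p)\cap\mathcal Q^*\ne\emptyset$.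

For $d=1$ and $I=[0,1)$, where $\|\xi y\|_I=|\xi|$, one may take the centers $\xi y$, $\xi\in\frac12\mathbb Z$, and assign each $\xi$ to the nearest center. The cells are then frequency intervals of length $\frac12$.

* **(T1)** For each $I\in\mathcal D$ the cells of the $p\in\mathfrak P$ with $I_p=I$ cover $\mathcal Q^*$ and are disjoint.
* **(T2)** $\|Q-Q_p\|_{I_p}\le\frac12+10^{-4}<1$ for $Q\in\mathcal Q(p)$.
* **(T3)** If $I_p\subset I_{p'}$, then $\mathcal Q(p')\subset\mathcal Q(p)$ or $\mathcal Q(p)\cap\mathcal Q(p')=\emptyset$.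
* **(T4)** For $R\ge1$ and any $Q\in\mathcal Q_d$, at most $(5R)^d$ tiles with $I_p=I$ satisfy $\|Q_p-Q\|_I\le R$.

(T1) and (T3) hold by construction: the cells of $I$ partition $\mathcal Q_d$ and are unions of cells of every larger interval. (T2) is an induction from the top: $\|Q-Q_p\|_I\le\|Q-Q_{p'}\|_I+\|Q_{p'}-Q_p\|_I\le10^{-4}\cdot1+\frac12$ by (4.1). For (T4), the balls of radius $\frac14$ about the centers are disjoint and lie in a ball of radius $R+\frac14$; compare volumes to get $(4R+1)^d\le(5R)^d$.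

When $I_p\subset I_{p'}$ write $\rho(p,p')=\|Q_p-Q_{p'}\|_{I_p}$. Put $p\le p'$ if $I_p\subset I_{p'}$ and $\mathcal Q(p')\subset\mathcal Q(p)$; this is a partial order on $\mathfrak P$. If $p<p'$, then $I_p\subsetneq I_{p'}$, because distinct cells of one interval are disjoint. Going through some $Q\in\mathcal Q(p')$, (T2) and (4.1) give
$$p\le p'\ \Rightarrow\ \rho(p,p')\le1.001. \tag{5.1}$$

For a tile $p\in\mathfrak P$ let
$$E(p)=\{x\in I_p:Q_x\in\mathcal Q(p)\},\qquad \bar E(p,\lambda)=\{x\in I_p:\|Q_x-Q_p\|_{I_p}\le\lambda\}.$$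
If $E(p)\cap E(p')\ne\emptyset$, then $p,p'$ are comparable, by (T3). For each $x\in[0,1)$ and $-S\le s\le0$ there is a unique tile $p_s(x)$ of scale $s$ with $x\in E(p_s(x))$, and these form a chain: $p_s(x)\le p_{s+1}(x)$. So $T=\sum_{p\in\mathfrak P}T_p$ with
$$T_pf(x)=1_{E(p)}(x)\,a_{s(p)}(x)\int e(Q_x(y))f(y)K_{s(p)}(x-y)\,dy,$$
and $T_p^*g(y)=\int_{E(p)}\overline{a_{s(p)}(x)}\,e(-Q_x(y))\overline{K_{s(p)}(x-y)}\,g(x)\,dx$ is supported in $3I_p$ and depends only on $g1_{E(p)}$.

**Definition (density).**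
$$\operatorname{dens}(p)=\sup_{\lambda\ge2}\lambda^{-d}\sup\Big\{\frac{|\bar E(p',\lambda)|}{|I_{p'}|}:p'\in\mathfrak P,\ I_p\subset I_{p'},\ \rho(p,p')\le\lambda\Big\}\le1 .$$

Density measures how often $Q_x$ comes close to $Q_p$, also on larger intervals and with a penalty for distance. Taking $p'=p$, $\lambda=2$ and using $E(p)\subset\bar E(p,2)$,
$$|E(p)|\le2^d\operatorname{dens}(p)|I_p|. \tag{5.2}$$
Density is monotone: $p_1\le p_2\Rightarrow\operatorname{dens}(p_1)\ge\operatorname{dens}(p_2)$. Indeed, if $p_1<p_2$, $I_{p_2}\subset I_{p'}$, $\rho(p_2,p')\le\lambda$ and $\lambda\ge2$, then $\rho(p_1,p')\le1.001+10^{-4}\lambda\le\lambda$. Let $\mathfrak H_n=\{p:2^{-n}<\operatorname{dens}(p)\le2^{1-n}\}$ for $n\ge1$. If $\operatorname{dens}(p)=0$, then $|E(p)|=0$ and $T_p=0$.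

**Example 5.1 (the constant choice).** Let $\mathcal Q^*=\{0\}$. Then $Q_x=0$ for all $x$, there is one tile per interval, $E(p)=I_p$, and $p\le p'$ if and only if $I_p\subset I_{p'}$. Since $\|Q_p\|_{I_p}<1$, $\bar E(p,\lambda)=I_p$ for all $\lambda\ge2$, so $\operatorname{dens}(p)=2^{-d}$ and all tiles lie in $\mathfrak H_{d+1}$. This is the situation of Section 1.

**Example 5.2 (one scale).** The tiles of one fixed scale $s$ form an antichain, that is, a set of pairwise incomparable tiles. The sum of their $T_p$ is $a_s(x)T_s^{Q_x}f(x)$.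

These are the two extremes. Sections 6 and 7 treat antichains and sets that resemble Example 5.1. Section 8 shows that, off a small set, everything is built from these.

## 6. Antichains: orthogonality from disjoint sets $E(p)$

**Proposition 6.1.** If $\mathfrak A\subset\mathfrak P$ is an antichain with $\operatorname{dens}(p)\le\delta\le1$ for $p\in\mathfrak A$, then $\|\sum_{p\in\mathfrak A}T_p\|_{2\to2}\le C\delta^\epsilon$ with $\epsilon=\epsilon(d)>0$.

*Proof.* If $\delta=0$, all $T_p=0$. The sets $E(p)$, $p\in\mathfrak A$, are disjoint, since tiles with intersecting $E$ are comparable. Discard tiles with $E(p)=\emptyset$. Then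
$$\Big\|\sum_{p\in\mathfrak A}T_p^*g\Big\|_2^2\le2\sum_{p\in\mathfrak A}\ \sum_{p'\in\mathfrak A(p)}|\langle T_p^*g,T_{p'}^*g\rangle|,\qquad\mathfrak A(p)=\{p'\in\mathfrak A:s(p')\le s(p),\ 3I_p\cap3I_{p'}\ne\emptyset\}.$$
For $p'\in\mathfrak A(p)$ we have $I_{p'}\subset9I_p$.

**Step 1. Gain from oscillation in a single pair.** Let $s=s(p)$, $s'=s(p')$, $x\in E(p)$, $x'\in E(p')$, $J'=[x'-D^{s'},x'+D^{s'}]\supset I_{p'}$. Apply Lemma 4.2 on $J'$ with $h(y)=\overline{K_s(x-y)}K_{s'}(x'-y)$, for which $\|h\|_\infty\le D^{-s-s'}$ and $\|h'\|_\infty\le2D^{-s-2s'}$. Since $\|\cdot\|_{J'}\ge\|\cdot\|_{I_{p'}}$,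
$$\Big|\int e(Q_{x'}(y)-Q_x(y))\,\overline{K_s(x-y)}K_{s'}(x'-y)\,dy\Big|\le C|I_p|^{-1}(1+\|Q_x-Q_{x'}\|_{I_{p'}})^{-1/d}.$$
Fix $x_0\in E(p)$ and put $Q^\sharp=Q_{x_0}\in\mathcal Q^*$. For $x\in E(p)$, $\|Q_x-Q^\sharp\|_{I_p}\le2$, so Lemma 4.1 gives $\|Q_x-Q^\sharp\|_{9I_p}\le C$. With (T2), $\|Q_x-Q_{x'}\|_{I_{p'}}\ge\|Q^\sharp-Q_{p'}\|_{I_{p'}}-C$. Put $w_{p'}=(1+\|Q^\sharp-Q_{p'}\|_{I_{p'}})^{-1/d}$. Using only $|a_s|\le1$,
$$\sum_{p'\in\mathfrak A(p)}|\langle T_p^*g,T_{p'}^*g\rangle|\le C\int_{E(p)}|g|\;G_p,\qquad G_p=|I_p|^{-1}\sum_{p'\in\mathfrak A(p)}w_{p'}\int_{E(p')}|g| .$$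

**Step 2. Reduce to a counting estimate.** By Hölder with exponents $\frac32,3$ and disjointness of the $E(p')\subset9I_p$, for $x\in I_p$
$$G_p\le C\,(M|g|^{3/2})^{2/3}(x)\Big(|I_p|^{-1}\sum_{p'\in\mathfrak A(p)}w_{p'}^3|E(p')|\Big)^{1/3}.$$
Since $M$ is bounded on $L^{4/3}$, $\|(M|g|^{3/2})^{2/3}\|_2\le C\|g\|_2$, and the $E(p)$ are disjoint. So it suffices to show
$$|I_p|^{-1}\sum_{p'\in\mathfrak A(p)}w_{p'}^3|E(p')|\le C(\Lambda^{-3/d}+\Lambda^d\delta)\qquad(\Lambda\ge1) \tag{6.1}$$
and to take $\Lambda=\delta^{-1/(2d)}$: the right side is then a positive power of $\delta$ times $C$.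

Tiles with $\|Q^\sharp-Q_{p'}\|_{I_{p'}}\ge\Lambda$ have $w_{p'}^3\le\Lambda^{-3/d}$ and contribute at most $9\Lambda^{-3/d}$ to (6.1). Let $\mathfrak A_\Lambda$ be the set of remaining tiles in $\mathfrak A(p)$. We must show $\sum_{p'\in\mathfrak A_\Lambda}|E(p')|\le C\Lambda^d\delta|I_p|$.

**Step 3. Count the tiles near $Q^\sharp$ by a stopping time.** The tiles of $\mathfrak A_\Lambda$ have many different scales, and (5.2) controls each only relative to its own interval. The stopping intervals below reduce to one scale at a time. Let $\mathcal L$ be the set of maximal intervals among the $L\in\mathcal D$ with $|L|\le|I_p|$, $L\cap9I_p\ne\emptyset$, such that no $p'\in\mathfrak A_\Lambda$ has $I_{p'}\subsetneq L$. Intervals of the smallest length $D^{-S}$ qualify, so the $L\in\mathcal L$ are disjoint and cover $9I_p\cap[0,1)$. They lie in $11I_p$, so $\sum_{L\in\mathcal L}|L|\le11|I_p|$. Let $L\in\mathcal L$. If $p'\in\mathfrak A_\Lambda$ and $E(p')\cap L\ne\emptyset$,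 then $L\subset I_{p'}$.

Tiles with $I_{p'}=L$: by (T4) there are at most $(5\Lambda)^d$ of them, each with $|E(p')|\le2^d\delta|L|$.

Tiles with $I_{p'}\supsetneq L$: then $|L|<|I_p|$, and the parent $\hat L$ of $L$ satisfies $\hat L\subset I_{p'}$ and $|\hat L|\le|I_p|$. By maximality of $L$ there is $p''\in\mathfrak A_\Lambda$ with $I_{p''}\subsetneq\hat L$. Let $\hat p\in\mathfrak P$ be the tile with $I_{\hat p}=\hat L$ and $Q^\sharp\in\mathcal Q(\hat p)$, which exists by (T1). Then $\rho(p'',\hat p)\le\|Q_{p''}-Q^\sharp\|_{I_{p''}}+\|Q^\sharp-Q_{\hat p}\|_{I_{p''}}\le\Lambda+1$. For $x\in E(p')\cap L$,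
$$\|Q_x-Q_{\hat p}\|_{\hat L}\le\|Q_x-Q_{p'}\|_{I_{p'}}+\|Q_{p'}-Q^\sharp\|_{I_{p'}}+\|Q^\sharp-Q_{\hat p}\|_{\hat L}\le\Lambda+2 .$$
So all these disjoint sets $E(p')\cap L$ lie in $\bar E(\hat p,\Lambda+2)$, which by definition of $\operatorname{dens}(p'')$ has measure at most $(\Lambda+2)^d\operatorname{dens}(p'')|\hat L|\le C\Lambda^d\delta|L|$.

Summing over $L\in\mathcal L$ proves (6.1). $\square$

## 7. Trees: the fixed polynomial estimate with a density gain

**Definition (tree).** Let $n\ge1$. A set $\mathfrak T\subset\mathfrak P$ is convex if $p_1\le p_2\le p_3$, $p_1,p_3\in\mathfrak T$, $p_2\in\mathfrak P$ imply $p_2\in\mathfrak T$. An $n$-tree with top $v\in\mathfrak P$ is a nonempty convex set $\mathfrak T\subset\mathfrak P$ such that $I_p\subsetneq I_v$, $\rho(p,v)\le3$ and $\operatorname{dens}(p)\le2^{1-n}$ for all $p\in\mathfrak T$.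

The top need not lie in $\mathfrak T$. In Example 5.1 with $S\ge1$, all tiles except the one over $[0,1)$ form a $(d+1)$-tree whose top is that tile, and $\sum_{p\in\mathfrak T}T_pf(x)=\sum_{-S\le s<0}a_s(x)K_s*f(x)$.

Could one get by, as in Section 6, with $|a_s|\le1$ alone? No, not even in this example. Suppose $K\not\equiv0$ and pick $\xi_0\ne0$ with $\hat K(\xi_0)\ne0$. Let $f(y)=1_{[-1,2]}(y)\sum_{j=1}^Ne(D^{\mathsf mj}\xi_0y)$, with an integer $\mathsf m$ large depending on $N$, and $S\ge \mathsf mN$. The cross terms in $\|f\|_2^2$ are small, so $\|f\|_2^2\le4N$. For $x\in[0,1)$ and $s=-\mathsf mj$, $K_s*f(x)=\sum_l\hat K(D^{\mathsf m(l-j)}\xi_0)e(D^{\mathsf ml}\xi_0x)$ has modulus at least $\frac12|\hat K(\xi_0)|$. So unimodular $a_s(x)$ for these $s$, and $a_s(x)=0$ otherwise, can be chosen to make the sum at least $\frac12|\hat K(\xi_0)|N$ on $[0,1)$, which is at least $\frac14|\hat K(\xi_0)|\sqrt N\|f\|_2$. The bound must use $a(x)\in\mathcal A$. It will do so through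 (N2) and (N3), and this is the only place.

Fix an $n$-tree $\mathfrak T$ with top $v$. Let $T_v=\sum_{p\in\mathfrak T}T_p$ and $E_v=\bigcup_{p\in\mathfrak T}E(p)\subset I_v$. For $x\in E_v$ let $\sigma(x)=\{s:p_s(x)\in\mathfrak T\}$, an interval of integers by convexity, and $\bar s(x)=\max\sigma(x)$; for $x\notin E_v$ put $\sigma(x)=\emptyset$. Let $R_x=Q_v-Q_x$ and $J_s=[x-D^s,x+D^s]$. For $s\in\sigma(x)$, $\|R_x\|_{I_{p_s(x)}}\le3+1=4$. Since $J_s\supset I_{p_s(x)}$ has comparable length, Lemma 4.1 gives $\sup_{J_s}|R_x'|\le CD^{-s}$. Using this bound at the scale $\bar s(x)$ and $J_s\subset J_{\bar s(x)}$, we get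
$$\sup_{J_s}|R_x'|\le CD^{-s},\qquad|R_x(z)-R_x(x)|\le CD^{s-\bar s(x)}\quad(z\in J_s,\ s\in\sigma(x)). \tag{7.1}$$
So on the scales of the tree the phase $Q_x$ agrees with $Q_v$ up to a constant, with errors summable in $s$.

**Proposition 7.1.** $\|T_vf\|_2\le C2^{-n/2}\|f\|_2$. Hence $\|T_v^*g\|_2\le C2^{-n/2}\|g1_{E_v}\|_2$.

*Proof.* **Step 1. Stopping intervals on which $E_v$ is thin.** Let $\mathcal L$ be the set of maximal $L\in\mathcal D$, $L\subset I_v$, such that no $p\in\mathfrak T$ has $I_p\subsetneq L$. They partition $I_v$, and $L\ne I_v$ because $\mathfrak T\ne\emptyset$ and all $I_p\subsetneq I_v$. We claim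
$$|E_v\cap L|\le C2^{-n}|L|\qquad(L\in\mathcal L). \tag{7.2}$$
If $x\in E(p)\cap L$ with $p\in\mathfrak T$, then $L\subset I_p$. There are boundedly many $p\in\mathfrak T$ with $I_p=L$, as $\rho(p,v)\le3$ and by (T4), and each has $|E(p)|\le2^d2^{1-n}|L|$. Otherwise $\hat L\subset I_p$, where $\hat L$ is the parent of $L$, and by maximality $I_{p''}\subsetneq\hat L$ for some $p''\in\mathfrak T$. Let $\hat p\in\mathfrak P$ be the tile with $I_{\hat p}=\hat L$ and $\hat p\le v$; it is the tile over $\hat L$ whose cell contains $\mathcal Q(v)$. Then $\|Q_x-Q_{\hat p}\|_{\hat L}\le\|R_x\|_{I_p}+\rho(\hat p,v)\le4+1.001\le6$ and $\rho(p'',\hat p)\le3+1.001\le6$. So $x\in\bar E(\hat p,6)$, a set of measure at most $6^d\operatorname{dens}(p'')|\hat L|\le6^d2^{1-n}D|L|$.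

**Step 2. Compare $T_v$ with convolutions, at any point of $L$.** Let $\tilde f=e(Q_v)f$, $x\in E_v\cap L$, $z\in L$, $|L|=D^{s(L)}$. All $s\in\sigma(x)$ satisfy $D^s\ge|L|$, since $L\subset I_{p_s(x)}$; so $z\in J_s$. Replace $e(Q_x(y))=e(Q_v(y)-R_x(y))$ by $e(Q_v(y)-R_x(x))$ in every term of $T_vf(x)=\sum_{s\in\sigma(x)}a_s(x)T_s^{Q_x}f(x)$. By (7.1) and $|a_s|\le1$ this costs at most $C\sum_{s\in\sigma(x)}D^{s-\bar s(x)}D^{-s}\int_{J_s}|f|\le CMf(z)$. The unimodular constant $e(-R_x(x))$ drops out, and what remains is $\big|\sum_{s\in\sigma(x)}a_s(x)K_s*\tilde f(x)\big|$. By (N2) with $J=\sigma(x)$, (N1) and the triangle inequality it is at most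
$$\mathcal N\big((K_s*\tilde f(z))_{s(L)\le s\le0}\big)+\sum_{s(L)\le s\le0}|K_s*\tilde f(x)-K_s*\tilde f(z)| ,$$
and the last sum is at most $\sum_{s\ge s(L)}D^{-2s}|x-z|\int_{|y-z|\le2D^s}|f|\le C\sum_{s\ge s(L)}D^{s(L)-s}Mf(z)\le CMf(z)$.

**Step 3. Sum over $L$.** By Step 2 and (N1), on $E_v\cap L$ we have $|T_vf|\le C\inf_L\Phi$ with $\Phi=\mathcal N((K_s*\tilde f)_{-S\le s\le0})+Mf$, and $T_vf=0$ off $E_v$. By (7.2) and (N3),
$$\|T_vf\|_2^2\le C\sum_{L\in\mathcal L}2^{-n}|L|(\inf_L\Phi)^2\le C2^{-n}\|\Phi\|_2^2\le C2^{-n}\|f\|_2^2 .$$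
The second statement follows by duality, since $T_v^*g=T_v^*(g1_{E_v})$. $\square$

To estimate interactions of two trees we need that $T_v^*g$, after removing the phase $e(-Q_v)$ and all scales below $t$, is a function that is smooth at scale $D^t$. For $g\in L^2$ let $g_v=g1_{E_v}$,
$$G_{v,t}(y)=e(Q_v(y))\sum_{p\in\mathfrak T,\ s(p)\ge t}T_p^*g(y),\qquad G_v^*=\sup_{t\in\mathbb Z}|G_{v,t}| .$$

**Lemma 7.2.** (i) If $y,y',z$ have pairwise distances at most $4D^t$, then $|G_{v,t}(y)-G_{v,t}(y')|\le C\frac{|y-y'|}{D^t}Mg_v(z)$.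
(ii) $\|G_v^*\|_2\le C\|g_v\|_2$.

*Proof.* We have $G_{v,t}(y)=\sum_{s\ge t}\int1_{s\in\sigma(x)}\overline{a_s(x)}\,\kappa_{x,s}(y)g_v(x)\,dx$ with $\kappa_{x,s}(y)=e(R_x(y))\overline{K_s(x-y)}$.

(i) Let $s\in\sigma(x)$. On $J_s$, (7.1) gives $|\kappa_{x,s}'|\le2\pi|R_x'|D^{-s}+D^{-2s}\le CD^{-2s}$. Outside $J_s$, $\kappa_{x,s}=0$, and $\kappa_{x,s}$ is continuous on $\mathbb R$, because $K\in C^1(\mathbb R)$ is supported in $[-1,1]$ and so vanishes at $\pm1$. Hence $\kappa_{x,s}$ is Lipschitz on $\mathbb R$ with constant $CD^{-2s}$. If $s\ge t$ and $\kappa_{x,s}(y)\ne\kappa_{x,s}(y')$, then $|x-y|\le D^s$ or $|x-y'|\le D^s$, so $|x-z|\le5D^s$. The difference in (i) is at most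
$$\sum_{s\ge t}CD^{-2s}|y-y'|\int_{|x-z|\le5D^s}|g_v|\le C|y-y'|\sum_{s\ge t}D^{-s}Mg_v(z).$$

(ii) The plan is to recover $G_{v,t}$ from the full sum $G=e(Q_v)T_v^*g$ by averaging at scale $D^t$. Let $\chi\in C_c^1([-1,1])$, $\chi\ge0$, $\int\chi=1$, $\chi_t=D^{-t}\chi(D^{-t}\cdot)$. By (i), $|\chi_t*G_{v,t}-G_{v,t}|\le CMg_v$. For $s<t$, $s\in\sigma(x)$, we use $\int K_s=0$ and (7.1):
$$\Big|\int\chi_t(y-z)\kappa_{x,s}(z)\,dz\Big|=\Big|\int\big[\chi_t(y-z)e(R_x(z))-\chi_t(y-x)e(R_x(x))\big]\overline{K_s(x-z)}\,dz\Big|\le CD^{-t}\big(D^{s-t}+D^{s-\bar s(x)}\big)1_{|x-y|\le2D^t}.$$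
Here $D^{s-t}$ comes from the Lipschitz bound on $\chi_t$ and $D^{s-\bar s(x)}$ from the change of $R_x$. Sum over $s<t$, $s\in\sigma(x)$, where $s\le\bar s(x)$: $|\chi_t*(G-G_{v,t})(y)|\le CD^{-t}\int_{|x-y|\le2D^t}|g_v|\le CMg_v(y)$. Since $G_{v,t}=(G_{v,t}-\chi_t*G_{v,t})+\chi_t*G-\chi_t*(G-G_{v,t})$, we get $|G_{v,t}|\le C(M(T_v^*g)+Mg_v)$ for all $t$. Now (ii) follows from Proposition 7.1. $\square$

## 8. Sorting the tiles into antichains and separated trees

We now organize $\mathfrak P$. The outcome is (8.7) below. In Example 5.1 with $S\ge1$ and $n=d+1$ each construction can be followed by eye, and I note what it gives there.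

**Step 1. Attach tiles of density about $2^{-n}$ to a controlled family of maximal tiles.** Let $c_0=10^{-d}$ and let $\mathfrak M_n$ be the set of maximal elements of $\{p\in\mathfrak P:|E(p)|\ge c_02^{-n}|I_p|\}$. In Example 5.1 it consists of the tile over $[0,1)$.

**Lemma 8.1.** If $p\in\mathfrak H_n$, there is $m\in\mathfrak M_n$ with $I_p\subset I_m$ and $\rho(p,m)\le4\cdot2^{n/d}$.

*Proof.* There are $\lambda\ge2$ and $p'$ with $I_p\subset I_{p'}$, $\rho(p,p')\le\lambda$, $|\bar E(p',\lambda)|>\lambda^d2^{-n}|I_{p'}|$; so $\lambda\le2^{n/d}$. The set $\bar E(p',\lambda)$ is covered by the sets $E(p'')$ with $I_{p''}=I_{p'}$ and $\|Q_{p''}-Q_{p'}\|_{I_{p'}}\le\lambda+1\le2\lambda$. By (T4) there are at most $(10\lambda)^d$ of these, so one has $|E(p'')|\ge c_02^{-n}|I_{p''}|$. Take $m\in\mathfrak M_n$ with $m\ge p''$. By (5.1), $\rho(p,m)\le\lambda+2\lambda+1.001\le4\lambda$. $\square$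

**Step 2. Discard the points covered too often by tops $I_m$.** Let $N_n=\sum_{m\in\mathfrak M_n}1_{I_m}$. Distinct maximal elements are incomparable, so the $E(m)$ are disjoint and $\int N_n\le c_0^{-1}2^n\sum_m|E(m)|\le c_0^{-1}2^n$. Let $\Omega_n=\{N_n>100c_0^{-1}2^{2n}\}$; then $|\Omega_n|\le2^{-n}/100$. Put $\Omega^{(1)}=\bigcup_n\Omega_n$, so $|\Omega^{(1)}|\le\frac1{100}$. Let $\mathfrak P'=\{p:I_p\not\subset\Omega^{(1)}\}$ and $\mathfrak H_n'=\mathfrak H_n\cap\mathfrak P'$. For $p\in\mathfrak P'$, looking at a point of $I_p\setminus\Omega_n$,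
$$\#\{m\in\mathfrak M_n:I_p\subset I_m\}\le100c_0^{-1}2^{2n}. \tag{8.1}$$

**Step 3. Split off tiles far from all $m$; they form few antichains.** Let $\mathfrak C_n=\{p\in\mathfrak H_n':\exists m\in\mathfrak M_n,\ I_p\subset I_m,\ \rho(p,m)\le2\}$. Then
$$\mathfrak H_n'\setminus\mathfrak C_n\ \text{ is a union of at most } n\text{ antichains.} \tag{8.2}$$
Suppose $p_0<\dots<p_n$ lies in it, and take $m$ from Lemma 8.1 for $p_n$. Then $\rho(p_0,m)\le1.001+10^{-4n}\cdot4\cdot2^{n/d}\le2$, so $p_0\in\mathfrak C_n$, a contradiction. So chains have at most $n$ elements, and the level sets of the height function are at most $n$ antichains.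

**Step 4. Sort $\mathfrak C_n$ by the number of nearby $m$.** For $p\in\mathfrak C_n$ let $\mathfrak B(p)=\{m\in\mathfrak M_n:I_p\subset I_m,\ \rho(p,m)\le100\}$. By definition of $\mathfrak C_n$ and (8.1), $1\le|\mathfrak B(p)|\le100c_0^{-1}2^{2n}$. If $p<p'$ in $\mathfrak C_n$, then $\mathfrak B(p')\subset\mathfrak B(p)$, since $1.001+10^{-4}\cdot100\le100$. Let $\mathfrak C_{n,j}=\{p\in\mathfrak C_n:2^j\le|\mathfrak B(p)|<2^{j+1}\}$; only $0\le j\le2n+C$ occur. Both $\mathfrak C_n$ and $\mathfrak C_{n,j}$ are convex. Indeed let $p_1\le p_2\le p_3$ with $p_1,p_3$ in the set. Then $\operatorname{dens}$ and $|\mathfrak B|$ are monotone, $I_{p_2}\supset I_{p_1}$ gives $p_2\in\mathfrak P'$, and if $p_2\ne p_3$ and $\rho(p_3,m)\le2$, then $\rho(p_2,m)\le1.001+2\cdot10^{-4}\le2$. In Example 5.1, $\mathfrak B(p)=\mathfrak M_n$ for all $p$, and $j=0$.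

From now on **fix $n,j$ and write $\mathfrak C=\mathfrak C_{n,j}$.** The fact that $|\mathfrak B|$ varies by less than a factor $2$ on $\mathfrak C$ is what makes the next step work: a tile cannot lie under two tops with disjoint $\mathfrak B$.

**Step 5. Choose tops.** Call two tiles $p,p'$ with nested intervals close if there is $Q\in\mathcal Q_d$ with $\|Q-Q_p\|_{I_p}\le100$ and $\|Q-Q_{p'}\|_{I_{p'}}\le100$. Let $\mathfrak U$ be the set of $u\in\mathfrak C$ for which no $p\in\mathfrak C$ with $I_u\subsetneq I_p$ is close to $u$. For $u\in\mathfrak U$ let $\mathfrak T_0(u)=\{p\in\mathfrak C:I_p\subsetneq I_u,\ \rho(p,u)\le2\}$. In Example 5.1 all nested pairs are close (take $Q=0$), so $\mathfrak U$ contains only the tile $u$ over $[0,1)$, and $\mathfrak T_0(u)$ consists of all other tiles.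

**(U1)** *Every non-maximal element of $\mathfrak C$ lies in some $\mathfrak T_0(u)$.* Let $p_-<p$ in $\mathfrak C$. Start from $q_0=p$; as long as $q_i\notin\mathfrak U$ pick $q_{i+1}\in\mathfrak C$ close to $q_i$ with $I_{q_i}\subsetneq I_{q_{i+1}}$. Then $\rho(q_i,q_{i+1})\le100+10^{-4}\cdot100=100.01$. This stops at some $u\in\mathfrak U$, and by (4.1) $\rho(p,u)\le\sum_i10^{-4i}\cdot100.01\le101$. So $I_{p_-}\subsetneq I_u$ and $\rho(p_-,u)\le1.001+0.0101\le2$.

**(U2)** *If $p\in\mathfrak C$, $u,u'\in\mathfrak U$, $I_p\subsetneq I_u$, $I_p\subsetneq I_{u'}$ and $\rho(p,u),\rho(p,u')\le10$, then $I_u=I_{u'}$ and $\|Q_u-Q_{u'}\|_{I_u}\le200$.* By (4.1), $\mathfrak B(u)\cup\mathfrak B(u')\subset\mathfrak B(p)$, as $10+10^{-4}\cdot100\le100$. The intervals $I_u,I_{u'}$ are nested, as both contain $I_p$. If $m\in\mathfrak B(u)\cap\mathfrak B(u')$, then $Q=Q_m$ shows that $u,u'$ are close. So if they were not close, $\mathfrak B(u)\cap\mathfrak B(u')=\emptyset$ and $|\mathfrak B(p)|\ge2\cdot2^j$,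 a contradiction. So they are close, and by definition of $\mathfrak U$ neither interval is strictly larger.

**Step 6. Merge equivalent tops.** Let $\mathfrak U^*=\{u\in\mathfrak U:\mathfrak T_0(u)\ne\emptyset\}$, and put $u\sim u'$ if $I_u=I_{u'}$ and $\|Q_u-Q_{u'}\|_{I_u}\le200$. This is an equivalence relation on $\mathfrak U^*$: if $u\sim u'\sim u''$, take $p\in\mathfrak T_0(u)$; then $\rho(p,u'')\le2+400\cdot10^{-4}\le10$, and (U2) gives $u\sim u''$. Let $\mathfrak V\subset\mathfrak U^*$ be a set of representatives and $\mathfrak T_1(v)=\bigcup_{u\sim v}\mathfrak T_0(u)$. Then: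

* **(a)** If $p\in\mathfrak T_1(v)$, then $I_p\subsetneq I_v$ and $\rho(p,v)\le2+200\cdot10^{-4}=2.02\le3$.
* **(b)** The $\mathfrak T_1(v)$, $v\in\mathfrak V$, are disjoint, by (a) and (U2).
* **(c)** If $p\in\mathfrak C$ and $p\le p_3\in\mathfrak T_1(v)$, then $p\in\mathfrak T_1(v)$. For if $p<p_3\in\mathfrak T_0(u)$, then $\rho(p,u)\le1.001+2\cdot10^{-4}\le2$.
* **(d)** Distinct $v,v'\in\mathfrak V$ with nested intervals are not close: if the intervals differ, by definition of $\mathfrak U$; if they agree, closeness would give $v\sim v'$. So $\mathfrak B(v)\cap\mathfrak B(v')=\emptyset$. The intervals $I_v\ni x$ are pairwise nested, and $m\in\mathfrak B(v)$ has $I_m\supset I_v$; hence $\#\{v\in\mathfrak V:x\in I_v\}\le N_n(x)$. Moreover, if $I_{v_0}$ is the smallest $I_v\ni x$, all these $\mathfrak B(v)$ are disjoint nonempty subsets of $\{m\in\mathfrak M_n:I_{v_0}\subset I_m\}$. By (8.1) for $v_0\in\mathfrak P'$, also $\#\{v\in\mathfrak V:x\in I_v\}\le C2^{2n}$ for every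 $x$.

**Step 7. Trim top and bottom to create separation.** Let $Z=Z(d)\ge d$ be a large integer. For $p\in\mathfrak C$ let $h_-(p)$, resp. $h_+(p)$, be the largest $k$ such that there is a chain $p_0<\dots<p_k=p$, resp. $p=p_0<\dots<p_k$, in $\mathfrak C$. Put $\mathfrak F=\{p\in\mathfrak C:h_-(p)\ge Zn,\ h_+(p)\ge Zn+1\}$. In Example 5.1 this keeps the scales $-S+Zn\le s\le-Zn-1$. Level sets of $h_\pm$ are antichains, so
$$\mathfrak C\setminus\mathfrak F\ \text{ is a union of at most }2Zn+1\text{ antichains.} \tag{8.3}$$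
$\mathfrak F$ is convex, since $h_-$ increases and $h_+$ decreases along the order. It consists of non-maximal elements of $\mathfrak C$, so $\mathfrak F\subset\bigcup_{v\in\mathfrak V}\mathfrak T_1(v)$ by (U1).

* **(e)** If $p\in\mathfrak F\cap\mathfrak T_1(v)$, then $|I_p|\le D^{-Zn-1}|I_v|$. Take $p=p_0<\dots<p_k$ in $\mathfrak C$, $k=Zn+1$. The tile $p_{k-1}$ is non-maximal, hence in some $\mathfrak T_1(v')$ by (U1), and by (c) and (b) $v'=v$. So $|I_p|\le D^{-(k-1)}|I_{p_{k-1}}|\le D^{-k}|I_v|$.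
* **(f)** Separation: if $p\in\mathfrak F\cap\mathfrak T_1(v)$, $v'\in\mathfrak V\setminus\{v\}$ and $I_p\subset I_{v'}$, then $\rho(p,v')\ge8\Delta$ with $\Delta=10^{4Zn}$. Take $p_0<\dots<p_{Zn}=p$ in $\mathfrak C$. By (c), $p_0\in\mathfrak T_0(u)$ for some $u\sim v$; also $I_{p_0}\subsetneq I_p\subset I_{v'}$. If $\rho(p_0,v')\le10$, then (U2) gives $u\sim v'$, a contradiction. So $10<\rho(p_0,v')\le1.001+10^{-4Zn}\rho(p,v')$.

**Step 8. Keep trees away from the boundary of their tops.** Let $\Omega^{(2)}_{n,j}$ be the union over $v\in\mathfrak V$ of the two extreme $D$-adic subintervals of $I_v$ of length $D^{-Zn}|I_v|$. By (d), $|\Omega^{(2)}_{n,j}|\le2D^{-Zn}\sum_v|I_v|\le2D^{-Zn}\int N_n\le2c_0^{-1}2^nD^{-Zn}$. Choose $Z=Z(d)$ so large that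
$$\sum_{n\ge1}\ \sum_{j\le2n+C}|\Omega^{(2)}_{n,j}|\le\tfrac1{100}. \tag{8.4}$$
Let $\mathfrak F'=\{p\in\mathfrak F:I_p\not\subset\Omega^{(2)}_{n,j}\}$ and $\mathfrak T(v)=\mathfrak T_1(v)\cap\mathfrak F'$. Then $\mathfrak T(v)$ is convex in $\mathfrak P$: for $p_1\le p_2\le p_3$ with $p_1,p_3\in\mathfrak T(v)$, convexity of $\mathfrak F$ gives $p_2\in\mathfrak F$, (c) gives $p_2\in\mathfrak T_1(v)$, and $I_{p_2}\supset I_{p_1}\not\subset\Omega^{(2)}_{n,j}$. With (a) and $\mathfrak C\subset\mathfrak H_n$ this shows: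
$$\text{if }\mathfrak T(v)\ne\emptyset,\text{ it is an }n\text{-tree with top }v. \tag{8.5}$$
For $p\in\mathfrak T(v)$, by (e) $I_p$ is shorter than the two extreme subintervals of $I_v$, and it is not contained in them; hence it is disjoint from them, and
$$\operatorname{dist}(I_p,\mathbb R\setminus I_v)\ge D^{-Zn}|I_v|\ge D|I_p|,\qquad\text{in particular }3I_p\subset I_v. \tag{8.6}$$

**Step 9. Collect.** Let $\Omega=\Omega^{(1)}\cup\bigcup_{n,j}\Omega^{(2)}_{n,j}$, so $|\Omega|\le\frac1{20}$. Every discarded tile has $I_p\subset\Omega$ or $T_p=0$. So on $[0,1)\setminus\Omega$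
$$Tf=\sum_{n\ge1}\Big(\sum_{p\in\mathfrak H_n'\setminus\mathfrak C_n}+\sum_{j\le2n+C}\ \sum_{p\in\mathfrak C_{n,j}\setminus\mathfrak F_{n,j}}+\sum_{j\le2n+C}\ \sum_{p\in\mathfrak F'_{n,j}}\Big)T_pf. \tag{8.7}$$

## 9. Separated trees are almost orthogonal

The last sum in (8.7) is a sum of trees. Fix $n,j$; below, $v,v'$ run over the $v\in\mathfrak V$ with $\mathfrak T(v)\ne\emptyset$, and $T_v,E_v,g_v,G_{v,t},G_v^*$ are as in Section 7 for $\mathfrak T(v)$. The sets $E_v$ are disjoint: if $x\in E(p)\cap E(p')$ with $p\in\mathfrak T(v)$, $p'\in\mathfrak T(v')$, then say $p\le p'$, so $p\in\mathfrak T_1(v')$ by (c), and $v=v'$ by (b).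

What does the tree bound alone give? By (8.6), $T_vf=T_v(f1_{I_v})$, and the $T_vf$ have disjoint supports. With Proposition 7.1 and the overlap bound in (d),
$$\Big\|\sum_vT_vf\Big\|_2^2=\sum_v\|T_vf\|_2^2\le C2^{-n}\sum_v\|f1_{I_v}\|_2^2\le C2^{-n}2^{2n}\|f\|_2^2 .$$
This operator bound $C2^{n/2}$ grows with $n$: the overlap $2^{2n}$ beats the density gain, and (8.7) could not be summed. The separation (f) is what repairs this: on the interval of a tile of $\mathfrak T(v')$, the phase $Q_v$ oscillates by at least $8\Delta-1$ against $Q_{x'}$.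

**Proposition 9.1.** $\|\sum_{p\in\mathfrak F'_{n,j}}T_p\|_{2\to2}\le C2^{-n/2}$.

*Proof.* By (b), $\sum_{p\in\mathfrak F'}T_p=\sum_vT_v$. By Proposition 7.1, $\sum_v\|T_v^*g\|_2^2\le C2^{-n}\sum_v\|g_v\|_2^2\le C2^{-n}\|g\|_2^2$. It remains to show
$$\sum_{v\ne v'}|\langle T_v^*g,T_{v'}^*g\rangle|\le C2^{2n}\Delta^{-1/d}\|g\|_2^2, \tag{9.1}$$
because $Z\ge d$ gives $2^{2n}\Delta^{-1/d}=2^{2n}10^{-4Zn/d}\le2^{-n}$.

By (8.6), $T_v^*g$ is supported in $I_v$, so only pairs with nested intervals matter. Let $v\ne v'$ with $I_{v'}\subset I_v$. Write $\langle T_v^*g,T_{v'}^*g\rangle=\Sigma_1+\Sigma_2$, the sums of $\langle T_p^*g,T_{p'}^*g\rangle$ over $p\in\mathfrak T(v)$, $p'\in\mathfrak T(v')$ with $s(p)\ge s(p')$, resp. $s(p)<s(p')$. In each sum we apply Lemma 4.2 at the smaller scale, treating the contributions of the larger scales as one smooth function via Lemma 7.2. Let $\Gamma_v=G_v^*+Mg_v$; by Lemma 7.2(ii), $\|\Gamma_v\|_2\le C\|g_v\|_2$.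

**Step 1. The sum $\Sigma_1$: the tile of $v'$ is the smaller one.** For $p'\in\mathfrak T(v')$, $I_{p'}\subset I_{v'}\subset I_v$, so $\rho(p',v)\ge8\Delta$ by (f). With $s'=s(p')$,
$$\Sigma_1=\sum_{p'\in\mathfrak T(v')}\int_{E(p')}a_{s'}(x')\overline{g(x')}\Big(\int e(Q_{x'}(y)-Q_v(y))\,G_{v,s'}(y)K_{s'}(x'-y)\,dy\Big)dx' .$$
The inner integral extends over $J'=[x'-D^{s'},x'+D^{s'}]\supset I_{p'}$. Lemma 7.2(i) with $t=s'$, $z=x'$ shows that on $J'$ the function $G_{v,s'}$ is bounded by $C\Gamma_v(x')$ (compare with its value at $x'$) and has Lipschitz constant at most $CD^{-s'}\Gamma_v(x')$. So $h(y)=G_{v,s'}(y)K_{s'}(x'-y)$ satisfies $\|h\|_\infty\le CD^{-s'}\Gamma_v(x')$ and $\|h'\|_\infty\le CD^{-2s'}\Gamma_v(x')$ on $J'$. Lemma 4.2 bounds the inner integral by $C\Gamma_v(x')(1+\|Q_{x'}-Q_v\|_{I_{p'}})^{-1/d}$.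

For fixed $x'$ the tiles $p'\in\mathfrak T(v')$ with $x'\in E(p')$ are $p_s(x')$ with $s$ in a finite set with minimum $s_0$. By (4.1) and (T2),
$$\|Q_{x'}-Q_v\|_{I_{p_s(x')}}\ge10^{4(s-s_0)}\|Q_{x'}-Q_v\|_{I_{p_{s_0}(x')}}\ge10^{4(s-s_0)}(8\Delta-1). \tag{9.2}$$
Summing the geometric series over $s$, $|\Sigma_1|\le C\Delta^{-1/d}\int_{I_{v'}}|g_{v'}|\Gamma_v$.

**Step 2. The sum $\Sigma_2$: the tile of $v$ is the smaller one.** To use (f) we must know $I_p\subset I_{v'}$, and here (8.6) enters. If $s(p)<s(p')$ and $\langle T_p^*g,T_{p'}^*g\rangle\ne0$, then $3I_p\cap3I_{p'}\ne\emptyset$, so $\operatorname{dist}(I_p,I_{p'})\le2|I_{p'}|$. Since $\operatorname{dist}(I_{p'},\mathbb R\setminus I_{v'})\ge D|I_{p'}|$, $I_p$ meets $I_{v'}$; as $|I_p|<|I_{v'}|$, we get $I_p\subset I_{v'}$. So only $p\in\mathfrak T(v)$ with $I_p\subset I_{v'}$ contribute, and for them $\rho(p,v')\ge8\Delta$ by (f). For these $p$ we sum over all $p'\in\mathfrak T(v')$ with $s(p')\ge s(p)+1$. With $s=s(p)$,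
$$\Sigma_2=\sum_{p\in\mathfrak T(v),\,I_p\subset I_{v'}}\int_{E(p)}\overline{a_s(x)}\,g(x)\Big(\int e(Q_{v'}(y)-Q_x(y))\,\overline{G_{v',s+1}(y)}\,\overline{K_s(x-y)}\,dy\Big)dx .$$
On $J=[x-D^s,x+D^s]\supset I_p$, Lemma 7.2(i) with $t=s+1$, $z=x$ bounds $|G_{v',s+1}|$ by $C\Gamma_{v'}(x)$ and its Lipschitz constant by $CD^{-s-1}\Gamma_{v'}(x)\le CD^{-s}\Gamma_{v'}(x)$. Lemma 4.2 on $J$ bounds the inner integral by $C\Gamma_{v'}(x)(1+\|Q_x-Q_{v'}\|_{I_p})^{-1/d}$. For fixed $x$ the relevant tiles are $p_s(x)$ with $s$ in a finite set with minimum $s_0$, and $\|Q_x-Q_{v'}\|_{I_{p_s(x)}}\ge10^{4(s-s_0)}(8\Delta-1)$ as in (9.2). Summing over $s$, $|\Sigma_2|\le C\Delta^{-1/d}\int_{I_{v'}}|g_v|\Gamma_{v'}$.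

**Step 3. Sum over pairs.** By (d) every point lies in at most $\mathsf N\le C2^{2n}$ intervals $I_v$, and so $\#\{v:I_v\supset I_{v'}\}\le\mathsf N$. Over pairs with $I_{v'}\subset I_v$, Cauchy–Schwarz gives
$$\sum\|g_{v'}\|_2\|\Gamma_v1_{I_{v'}}\|_2\le\Big(\mathsf N\sum_{v'}\|g_{v'}\|_2^2\Big)^{1/2}\Big(\mathsf N\sum_v\|\Gamma_v\|_2^2\Big)^{1/2}\le C\mathsf N\|g\|_2^2,$$
$$\sum\|g_v1_{I_{v'}}\|_2\|\Gamma_{v'}\|_2\le\Big(\mathsf N\sum_v\|g_v\|_2^2\Big)^{1/2}\Big(\mathsf N\sum_{v'}\|\Gamma_{v'}\|_2^2\Big)^{1/2}\le C\mathsf N\|g\|_2^2 .$$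
In the first line, $\sum_{v'}1_{I_{v'}}\le\mathsf N$ handles the second factor and $\#\{v:I_v\supset I_{v'}\}\le\mathsf N$ the first; in the second line the roles are exchanged. This is (9.1). $\square$

## 10. Summing over densities: the weak $L^2$ bound

By (8.7), (8.2), (8.3), Proposition 6.1 with $\delta=2^{1-n}$, and Proposition 9.1,
$$\|Tf\|_{L^2([0,1)\setminus\Omega)}\le\sum_{n\ge1}\big[n\,C2^{-\epsilon n}+(2n+C)(2Zn+1)C2^{-\epsilon n}+(2n+C)C2^{-n/2}\big]\|f\|_2\le C_B\|f\|_2 .$$
This is Proposition 3.2. By Section 3 it implies Proposition 3.1 and the weak $L^2$ bound of Theorem 2.3, for both choices of $\mathcal N$. By Section 2 it implies the weak $L^2$ bound of Theorem 2.1. So the conjecture holds for every $d\ge1$, with any threshold greater than $2$.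

## 11. $L^p$ bounds for $2<p<\infty$ by the sharp function

Let $\mathcal C'f=\sup_{Q\in\mathcal Q_d}\mathcal N((T_s^Qf)_{-S\le s\le S})$. Its weak $L^2$ norm is at most $C\|f\|_2$ uniformly in $S$, by Section 10.

**Step 1. A pointwise sharp function estimate, for $f$ bounded with compact support.** By (N1), $\mathcal C'f\le C_SMf\in L^p$. Let $I$ be an interval with center $x_I$, $f_1=f1_{5I}$, $f_2=f-f_1$, $c_I=\mathcal C'f_2(x_I)$. For $x\in I$ the scales with $D^s\le|I|$ do not see $f_2$, at $x$ or at $x_I$. For $D^s>|I|$, uniformly in $Q$,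
$$|T_s^Qf_2(x)-T_s^Qf_2(x_I)|\le|x-x_I|D^{-2s}\int_{|y-x_I|\le2D^s}|f|\le C|I|D^{-s}\inf_IMf ,$$
and these bounds are summable over such $s$. By (N1) and the triangle inequality, $|\mathcal C'f(x)-c_I|\le\mathcal C'f_1(x)+C\inf_IMf$. By Kolmogorov's inequality and the weak $L^2$ bound,
$$|I|^{-1}\int_I\mathcal C'f_1\le C|I|^{-1/2}\|f_1\|_2\le C\inf_I(M|f|^2)^{1/2} .$$
Since $Mf\le(M|f|^2)^{1/2}$, the sharp function satisfies $(\mathcal C'f)^\sharp\le C(M|f|^2)^{1/2}$.

**Step 2. Conclude for all $f\in L^p$.** The Fefferman–Stein sharp function inequality applies because $\mathcal C'f\in L^p$, and $M$ is bounded on $L^{p/2}$. So $\|\mathcal C'f\|_p\le C_p\|f\|_p$, uniformly in $S$. For general $f\in L^p$ take $f_k=f1_{\{|x|\le k,\,|f|\le k\}}$. Then $T_s^Qf_k(x)\to T_s^Qf(x)$ for all $x,s,Q$, so $\mathcal C'f\le\liminf_k\mathcal C'f_k$ and Fatou's lemma applies. Let $S\to\infty$. This completes the proofs of Theorems 2.3 and 2.1. $\square$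

## 12. The exact range of $r$: lacunary sums and Brownian paths

It remains to prove Theorem 2.2.

**Sufficiency.** For $r>2$ this is Theorem 2.1. In case (ii) with $r=2$, let $\phi(0)=c_1=0$. Then $F_k^Q(x)=\int e(Q(y))f(y)2^k\eta_0(2^k(x-y))\,dy$ with $\eta_0(t)=\phi(t)/t$, which is Schwartz with $\int\eta_0=c_1=0$. Moreover $V^2(F_k^Q|k)\le2(\sum_k|F_k^Q|^2)^{1/2}$. Apply Lemmas 1.2 and 1.3 to $\eta_0$ in place of $\psi$ with the $\ell^2$ seminorm, and Theorem 2.3 for that seminorm. The sum over $m$ in weak $L^2$ is done as in Section 2.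

**Test functions for necessity.** The point of this paragraph is that a pure frequency changes $F_k$ only near one scale, so lacunary sums give sequences that we can read off. Let $\Theta(\xi)=\mathrm{p.v.}\int\phi(t)e(-t\xi)\frac{dt}t=-i\pi\int\hat\phi(\eta)\operatorname{sgn}(\xi-\eta)\,d\eta$. It is smooth, $\Theta(0)=c_1$, and $\Theta(\pm\infty)=\mp i\pi\phi(0)$. Then $\hat\psi(\xi)=\Theta(\xi)-\Theta(\xi/2)$, $|\hat\psi(\xi)|\le C\min(|\xi|,|\xi|^{-1})$, and telescoping gives
$$\sum_{i\in\mathbb Z}\hat\psi(2^{-i}\xi_0)=\Theta(\operatorname{sgn}(\xi_0)\infty)-\Theta(0)=\mp i\pi\phi(0)-c_1=:c(\xi_0)\qquad(\pm\xi_0>0). \tag{12.1}$$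
Also $\psi\not\equiv0$: otherwise $\phi(t)=\phi(2t)$ for all $t$, so $\phi(t)=\phi(2^{-k}t)\to\phi(0)$, $\phi$ is constant, and a constant Schwartz function is $0$.

For $\xi_0\ne0$, an even integer $\mathsf m\ge2$, and $|\epsilon_j|=1$ let $g(x)=\sum_{j=1}^N\epsilon_je(2^{\mathsf mj}\xi_0x)$ and $f=g1_{[-2R,2R]}$. The diagonal terms give $4RN$, and the cross terms are bounded independently of $R$, so $\|f\|_2^2\le5RN$ for $R\ge R(N,\mathsf m,\xi_0)$, uniformly in $\epsilon$. For $g$ in place of $f$ and $Q=0$ the increments (1.1) are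
$$G_k(x)=\sum_{j=1}^N\epsilon_j\,e(2^{\mathsf mj}\xi_0x)\,\hat\psi(2^{\mathsf mj-k}\xi_0).$$
For finitely many $k$ and $|x|\le R$ the increments of $f$ differ from these by at most $N\int_{|u|\ge2^kR}|\psi|=o(1)$ as $R\to\infty$, uniformly in $x$ and $\epsilon$. We write $F_k=F_k^0$ for this $f$ and choose parameters in the order $N,\mathsf m,R$.

**Failure for $r<2$, any $\phi\not\equiv0$.** Since $\hat\psi\not\equiv0$ and $\hat\psi(0)=0$, take $\xi_0\ne0$ with $\hat\psi(\xi_0)\ne0$, and $\epsilon_j=1$. At $k=\mathsf mj$ the $j$th term of $G_k$ has modulus $|\hat\psi(\xi_0)|$ and the others add up to $O(2^{-\mathsf m})$. So for $\mathsf m,R$ large $|F_{\mathsf mj}-F_{\mathsf mj+1}|\ge\frac12|\hat\psi(\xi_0)|$ for all $|x|\le R$, $1\le j\le N$, and $V^r\ge cN^{1/r}$ on $[-R,R]$ with $c>0$ independent of $N$. The weak estimate would give $2R\le C\,RN/N^{2/r}$, which is false for large $N$.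

**Failure for $r=2$ when $(\phi(0),c_1)\ne(0,0)$.** By (12.1) choose the sign of $\xi_0$ with $c=c(\xi_0)\ne0$. Let $\epsilon_j$ be independent and uniform on the unit circle. For each $x$ the numbers $w_j=\epsilon_je(2^{\mathsf mj}\xi_0x)$ are independent and uniform on the circle. Let $W_l=\sum_{j\le l}w_j$.

**Step 1. The $2$-variation of the random walk is much larger than $\sqrt N$.** We claim: for every $A$, $P\big(V^2(W_l|0\le l\le N)>A\sqrt N\big)\ge\frac12$ for $N\ge N(A)$. Let $B$ be planar Brownian motion with covariance $\frac t2\mathrm{Id}$. By the law of the iterated logarithm and Fubini, almost surely for almost every $t\in(0,1)$, $\limsup_{h\downarrow0}|B(t+h)-B(t)|^2/h=\infty$. For any $A'$ the intervals $[t,t+h]\subset(0,1)$ with $|B(t+h)-B(t)|^2\ge A'h$ then form a Vitali cover of a set of full measure, so there are finitely many disjoint ones of total length at least $\frac12$. Hence $V^2(B)^2\ge A'/2$ for every $A'$, and $V^2(B)=\infty$ almost surely.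 The set $\{w\in C[0,1]:V^2(w)>A\}$ is open, because $V^2$ is a supremum of continuous functions of $w$. By Donsker's theorem the linear interpolation of $W_{Nt}/\sqrt N$ lies in it with probability tending to $1$.

For a piecewise linear path the supremum defining $V^2$ may be restricted to vertices. Indeed, move one partition point within a linear piece, between its neighboring partition points: the sum of squares is a convex function of this point. So it may be moved to a vertex or merged with a neighboring partition point without decreasing the sum. Each such move reduces the number of partition points that are not vertices. This proves the claim.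

**Step 2. The truncations follow the random walk.** Let $K_l=\mathsf ml+\mathsf m/2$ for $0\le l\le N$. In $\sum_{K_{l-1}\le k<K_l}G_k(x)$ write $k=\mathsf ml+i$ with $-\mathsf m/2\le i<\mathsf m/2$. The $l$th frequency contributes $c^{(\mathsf m)}w_l$ with $c^{(\mathsf m)}=\sum_{-\mathsf m/2\le i<\mathsf m/2}\hat\psi(2^{-i}\xi_0)\to c$ as $\mathsf m\to\infty$. For $j\ne l$ the exponents $\mathsf m(j-l)-i$ are distinct integers of modulus at least $\mathsf m/2$, so the bound on $\hat\psi$ gives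
$$\sum_{K_{l-1}\le k<K_l}G_k(x)=c^{(\mathsf m)}w_l+O(2^{-\mathsf m/2}).$$
So for $\mathsf m$ and then $R$ large, depending on $N$, $F_{K_0}-F_{K_l}=c^{(\mathsf m)}W_l$ plus errors whose $\ell^2$ norm over $0\le l\le N$ is at most $1$, and $|c^{(\mathsf m)}|\ge|c|/2$. Since the $2$-variation of the errors is at most $2$, for all $|x|\le R$
$$V^2(F_k|k)\ge\tfrac{|c|}2V^2(W_l|0\le l\le N)-2 .$$

**Step 3. Contradict the weak estimate.** By Step 1 and Fubini there is, for $N$ large depending on $A$, a realization with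
$$\Big|\Big\{|x|\le R:V^2(F_k|k)\ge\tfrac{|c|}4A\sqrt N\Big\}\Big|\ge R .$$
The weak $L^2$ estimate with constant $C_*$, applied at height $\frac{|c|}8A\sqrt N$, would give $R\le C_*^2\cdot5RN\cdot\frac{64}{|c|^2A^2N}$, which is false for $A$ large. This proves Theorem 2.2. $\square$
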